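\title{The fundamental gap of convex domains on $C^2$-small deformations of the round sphere}

\begin{abstract}
On the round sphere $\mathbb S^2$, the gap $\Gamma=\lambda_2-\lambda_1$ between the first two Dirichlet eigenvalues of a convex domain of diameter $D$ satisfies $\Gamma D^2\ge 3\pi^2$. We show that this estimate is stable under $C^2$-small changes of the metric: if $\|g-g_{\mathrm{round}}\|_{C^2}<\varepsilon\le\varepsilon_0$, then every convex domain of $(\mathbb S^2,g)$ satisfies $\Gamma D^2\ge(3-C\varepsilon)\pi^2$, with universal constants $C$ and $\varepsilon_0$. Only the pinching of the Gauss curvature is used. The proof replaces $g$, on the given domain, by a conformal metric of constant curvature that agrees with $g$ on the boundary. The conformal factor differs from $1$ by the pinching times the square of the inradius, and this compensates for the growth of $\lambda_1$ on thin domains. The constant $3$ cannot be improved on any surface, and $C^2$ cannot be replaced by $C^{1,\alpha}$.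
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The fundamental gap property}

Let $(M,g)$ be a smooth Riemannian manifold. A \emph{domain} is a connected open set $\Omega\subset M$ with compact closure $\overline\Omega\ne M$ and nonempty smooth boundary, so that $\overline\Omega$ is a compact manifold with boundary. The domain is \emph{convex} if the second fundamental form $X\mapsto\langle\nabla_X\nu,X\rangle$ of $\partial\Omega$ with respect to the outward unit normal $\nu$ is nonnegative. This is the usual notion in the fundamental gap literature for $\mathbb R^n$ and $\mathbb S^n$. Let $0<\lambda_1(\Omega)<\lambda_2(\Omega)\le\cdots$ be the Dirichlet eigenvalues, $\Delta\phi=-\lambda\phi$ in $\Omega$ and $\phi=0$ on $\partial\Omega$, where $\Delta=\operatorname{div}\nabla$. The \emph{fundamental gap} is $\Gamma(\Omega)=\lambda_2(\Omega)-\lambda_1(\Omega)$. By the eigenfunction expansion, if $u(t)$ solves the heat equation with Dirichlet conditions, then $e^{\lambda_1t}u(t)$ approaches a multiple of the first eigenfunction at the rate $e^{-\Gamma t}$.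 Let $D(\Omega)$ be the diameter of $\Omega$ for the distance $d$ of $M$. Multiplying $g$ by a constant multiplies $D^2$ by that constant and divides each $\lambda_j$ by it, so $\Gamma D^2$ is scale invariant.

\begin{definition}
Let $\delta>0$. The manifold $(M,g)$ satisfies the \emph{fundamental gap $\delta$ property}, written $\Gamma_\delta$, if $\Gamma(\Omega)\ge\delta\pi^2/D(\Omega)^2$ for all convex domains $\Omega\subset M$; that is, if
\[
\mathcal G(M,g):=\inf\{\Gamma(\Omega)D(\Omega)^2:\ \Omega\subset M\text{ a convex domain}\}\ \ge\ \delta\pi^2 .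
\]
\end{definition}

Three examples fix the scale. An interval of length $D$ has $\lambda_j=j^2\pi^2/D^2$, so $\Gamma D^2=3\pi^2$. The rectangle $R_a=(0,1)\times(0,a)$ with $0<a<1$ has eigenvalues $\pi^2(i^2+j^2/a^2)$, $i,j\ge1$; the two lowest are $\pi^2(1+a^{-2})$ and $\pi^2(4+a^{-2})$, so $\Gamma=3\pi^2$ and $\Gamma D^2=3\pi^2(1+a^2)$. A small thin rectangle with rounded corners fits into any surface, which makes $\delta=3$ the best possible value there (Theorem~\ref{thm:sharp}(a)). At the other extreme is the hemisphere $\{x_3>0\}$ of the unit sphere. By odd reflection, its Dirichlet eigenfunctions are the spherical harmonics that are odd in $x_3$, and a harmonic of degree $l$ has eigenvalue $l(l+1)$. In degree $1$ there is $x_3$, in degree $2$ there are $x_1x_3$ and $x_2x_3$. So the eigenvalues are $2,6,6,\dots$, and $\Gamma D^2=4\pi^2$.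

The following facts are known.
\begin{itemize}
\item[(K1)] The round sphere $\mathbb S^2$ satisfies $\Gamma_3$.
\item[(K2)] Sufficiently $C^4$-small deformations of the round metric on $\mathbb S^2$ satisfy $\Gamma_1$.
\item[(K3)] Once any sectional curvature of $M$ is negative, $\Gamma_\delta$ fails for every $\delta>0$. Hence $\Gamma_\delta$ does not depend continuously on the metric in general: Euclidean space satisfies $\Gamma_3$, but it can be deformed in a $C^\infty$ fashion to a metric with some negative sectional curvature.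
\end{itemize}
We use (K1) as an input to the main theorems and (K3) only for Theorem~\ref{thm:sharp}(b).

Khan, Nguyen, Tuerkoen and Wei \cite{KNTW} ask under what conditions, and in what topology, $\Gamma_\delta$ is stable under deformation, and, as an instance, whether sufficiently $C^2$-small deformations of a round sphere satisfy $\Gamma_{2.99}$. This paper settles that instance for $\mathbb S^2$. Let $g_{\mathrm{round}}$ be the round metric of curvature $1$, and let $\|g-g_{\mathrm{round}}\|_{C^2}$ be the $C^2$ norm of the tensor $g-g_{\mathrm{round}}$, computed with $g_{\mathrm{round}}$ and its Levi-Civita connection. \emph{Is there $\varepsilon>0$ such that every smooth metric $g$ on $\mathbb S^2$ with $\|g-g_{\mathrm{round}}\|_{C^2}<\varepsilon$ satisfies $\Gamma_{2.99}$?}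

Fact (K3) suggests both the topology and the answer. Stability needs a topology that controls the sign of the curvature, and the curvature involves two derivatives of the metric. Euclidean space is unstable because its curvature is zero, whereas a $C^2$-small deformation of the sphere keeps the curvature near $1$. One therefore expects the answer yes.

\subsection{Results}

From now on $M$ is a surface, $K$ is its Gauss curvature, and $k=\langle\nabla_T\nu,T\rangle$ is the geodesic curvature of $\partial\Omega$ with respect to the outward normal ($T$ a unit tangent). Thus $k>0$ for small round disks, and $\Omega$ is convex if and only if $k\ge0$.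

\begin{theorem}\label{thm:answer}
There are universal constants $C,\varepsilon_0>0$ such that every smooth metric $g$ on $\mathbb S^2$ with $\|g-g_{\mathrm{round}}\|_{C^2}<\varepsilon\le\varepsilon_0$ satisfies $\Gamma_{3-C\varepsilon}$. In particular, for some $\varepsilon>0$ all such $g$ satisfy $\Gamma_{2.99}$.
\end{theorem}

The $C^2$ bound is used only to pinch the curvature.

\begin{theorem}\label{thm:pinched}
Let $g$ be a smooth metric on $\mathbb S^2$ with $\kappa\le K\le(1+\eta)\kappa$, where $\kappa>0$ and $0\le\eta\le10^{-4}$. Then every convex domain satisfies $\Gamma(\Omega)D(\Omega)^2\ge(3-2110\,\eta)\pi^2$.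
\end{theorem}

The core estimate sees only the geometry of $\overline\Omega$, so it is stated with the intrinsic diameter. For $p,q\in\Omega$ let $d_\Omega(p,q)$ be the infimum of the lengths of curves in $\Omega$ from $p$ to $q$, and let $D_{\mathrm{int}}(\Omega)=\sup_{p,q\in\Omega}d_\Omega(p,q)$. Since $D_{\mathrm{int}}\ge D$, Theorems~\ref{thm:answer} and~\ref{thm:pinched} hold for either reading of the word ``diameter''.

\begin{theorem}\label{thm:intrinsic}
Let $(M,g)$ be a smooth Riemannian surface and $\Omega\subset M$ a convex domain with $\kappa\le K\le\Lambda=(1+\eta)\kappa$ on $\overline\Omega$, where $\kappa>0$.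
\begin{itemize}
\item[(a)] If $\eta\le10^{-4}$, then $\Gamma D_{\mathrm{int}}^2\ge(3-2100\,\eta)\pi^2$.
\item[(b)] For any $\eta\ge0$, if $\sqrt\kappa\,D_{\mathrm{int}}\le1$, then $\Gamma D_{\mathrm{int}}^2\ge3\pi^2-100(\Lambda-\kappa)D_{\mathrm{int}}^2$.
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:sharp}
\begin{itemize}
\item[(a)] Every smooth Riemannian surface has $\mathcal G(M,g)\le3\pi^2$. Hence the constant $3$ cannot be improved, and $g\mapsto\mathcal G(\mathbb S^2,g)$ is continuous at $g_{\mathrm{round}}$ in the $C^2$ topology, with error $O(\|g-g_{\mathrm{round}}\|_{C^2})$.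
\item[(b)] The $C^2$ topology cannot be replaced by $C^{1,\alpha}$ for any $\alpha\in(0,1)$: every $C^{1,\alpha}$-neighborhood of $g_{\mathrm{round}}$ contains smooth metrics that violate $\Gamma_\delta$ for every $\delta>0$.
\end{itemize}
\end{theorem}

We do not decide whether $\Gamma_3$ itself persists under $C^2$-small deformations.

\subsection{The difficulty and the idea}

One would like to compare $(\Omega,g)$ with $(\Omega,g_{\mathrm{round}})$ and apply (K1). Two things go wrong. First, a $g$-convex domain need not be convex for $g_{\mathrm{round}}$: if $g=e^{2u}g_{\mathrm{round}}$ and $\partial\Omega$ contains a $g$-geodesic arc, then by \eqref{eq:conformal} below the round curvature of that arc is $-\partial_\nu u$, which may be negative. Second, metrics that differ by a factor $1+\tau$ have eigenvalues that differ by a factor $1+O(\tau)$, so the comparison controls the gap only up to an error of order $\tau\lambda_2$. On thin domains this is useless: the rectangle $R_a$ has $\lambda_1>\pi^2/a^2$, while its gap stays equal to $3\pi^2$. Thin domains are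 the ones on which the estimate is nearly sharp.

The remedy is to choose the comparison metric according to the domain. Normalize $1\le K\le1+\eta$. On $\Omega$ we solve
\[
\Delta v=K-e^{2v}\ \text{ in }\Omega,\qquad v=0\ \text{ on }\partial\Omega,\qquad v\le0 .
\]
The metric $\hat g=e^{2v}g$ has curvature $1$. The sign of $v$ gives $\hat g\le g$ and $\partial_\nu v\ge0$, so diameters do not increase and convexity is kept. Then $(\Omega,\hat g)$ embeds in the unit sphere and (K1) applies. The boundary condition makes $v$ very small on thin domains. In the one-dimensional model $v''=\eta$ on $(-w,w)$, $v(\pm w)=0$, the solution is $v=\frac\eta2(x^2-w^2)$, while $\lambda_1=\pi^2/(4w^2)$; the product $2\sup|v|\cdot\lambda_1=\pi^2\eta/4$ does not depend on $w$. Lemma~\ref{lem:gapcomp} shows that this product is the loss in the gap.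

Section~\ref{sec:eig} collects the eigenvalue comparisons, and Section~\ref{sec:caps} carries out the construction by hand for spherical caps. Sections~\ref{sec:geom}--\ref{sec:dev} bound $\lambda_1$, construct $v$ and embed $(\Omega,\hat g)$ in the sphere. The theorems are proved in Sections~\ref{sec:intrinsic}--\ref{sec:sharp}.

\section{Eigenvalues under a change of domain or metric}\label{sec:eig}

Let $O$ be an open subset with compact closure in a surface $(M,g)$, let $H^1_0(O)$ be the closure of $C_c^\infty(O)$ in the $H^1$ norm, and let $\mathcal R_g(u)=\int|\nabla u|^2\,dA\big/\int u^2\,dA$. The min--max principle states that $\lambda_j(O,g)$ is the minimum, over $j$-dimensional subspaces $V\subset H^1_0(O)$, of $\max_{u\in V\setminus\{0\}}\mathcal R_g(u)$. We use three consequences.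
\begin{itemize}
\item[(E1)] \emph{Monotonicity.} If $O'\subset O$, then $\lambda_j(O')\ge\lambda_j(O)$, since $H^1_0(O')\subset H^1_0(O)$.
\item[(E2)] \emph{Exhaustion.} If open sets $O_t\subset O$ eventually contain every compact subset of $O$, then $\lambda_j(O_t)\to\lambda_j(O)$. Indeed, let $\tau>0$ and approximate the first $j$ eigenfunctions of $O$ in $H^1$ by functions in $C_c^\infty(O)$. For a close enough approximation these span a $j$-dimensional space on which $\mathcal R_g<\lambda_j(O)+\tau$. The union of their supports is compact, so eventually $\lambda_j(O_t)<\lambda_j(O)+\tau$, and (E1) gives the other inequality.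
\item[(E3)] \emph{Nearby metrics.} If $(1+\tau)^{-1}g\le g'\le(1+\tau)g$ on $O$, then $|\nabla u|^2$ and $dA$ each change by at most a factor $1+\tau$, so $\lambda_j$ changes by at most a factor $(1+\tau)^3$.
\end{itemize}

Under a conformal change $\hat g=e^{2v}g$ on a surface,
\begin{equation}\label{eq:conformal}
\hat K=e^{-2v}(K-\Delta v),\qquad \hat k=e^{-v}(k+\partial_\nu v),\qquad d\hat A=e^{2v}\,dA,\qquad |\nabla u|_{\hat g}^2\,d\hat A=|\nabla u|_g^2\,dA .
\end{equation}
The last identity, the conformal invariance of the Dirichlet energy, is special to dimension two.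

\begin{lemma}\label{lem:gapcomp}
Let $\Omega$ be a domain, $v\in C^\infty(\overline\Omega)$ with $v\le0$, $\hat g=e^{2v}g$ and $m=e^{-2\sup|v|}$. Then
\begin{equation}\label{eq:lamcomp}
\lambda_j(\Omega,g)\le\lambda_j(\Omega,\hat g)\le m^{-1}\lambda_j(\Omega,g),
\end{equation}
\begin{equation}\label{eq:gapcomp}
\Gamma(\Omega,g)\ge m\,\Gamma(\Omega,\hat g)-(1-m)\lambda_1(\Omega,g),\qquad 1-m\le2\sup|v| .
\end{equation}
\end{lemma}

\begin{proof}
By \eqref{eq:conformal}, $\mathcal R_{\hat g}(u)=\int|\nabla u|_g^2\,dA\big/\int u^2e^{2v}\,dA$ with $m\le e^{2v}\le1$, so $\mathcal R_g\le\mathcal R_{\hat g}\le m^{-1}\mathcal R_g$, and min--max gives \eqref{eq:lamcomp}. Using the right inequality for $j=2$ and the left one for $j=1$,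
\[
\lambda_2(g)\ge m\lambda_2(\hat g)=m\Gamma(\hat g)+m\lambda_1(\hat g)\ge m\Gamma(\hat g)+m\lambda_1(g).
\]
Subtract $\lambda_1(g)$, and use $1-e^{-x}\le x$.
\end{proof}

\section{The model case: spherical caps}\label{sec:caps}

The construction is explicit when $g$ has constant curvature $\Lambda=1+\eta>1$ and $\Omega$ is a cap. In stereographic coordinates,
\[
g=\frac{4|dx|^2}{(1+\Lambda|x|^2)^2},\qquad \Omega=\{|x|<r\},\qquad \sqrt\Lambda\,r\le1 .
\]
This is a cap, at most a hemisphere, of the sphere of radius $\Lambda^{-1/2}$, and the distance from its center to its boundary is $w=\frac2{\sqrt\Lambda}\arctan(\sqrt\Lambda\,r)$. For $b>0$, the metric $\hat g=4b^2|dx|^2/(1+b^2|x|^2)^2$ has curvature $1$ and makes $\Omega$ a cap of the unit sphere whose radius $\hat w$ satisfies $\tan(\hat w/2)=br$. We have $\hat g=e^{2v}g$ with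
\[
v=\log\frac{b\,(1+\Lambda|x|^2)}{1+b^2|x|^2},
\]
and $v$ vanishes on $\partial\Omega$ exactly when
\[
p(b):=r^2b^2-(1+\Lambda r^2)b+1=(1-b)(1-r^2b)-\eta r^2b=0 .
\]
Since $p(0)=1$ and $p(1)=-\eta r^2<0$, there are two roots $b<1<b'$, and $(br)(b'r)=1$.

\emph{The sign.} For the smaller root, $b^2<\Lambda$, so $v$ is increasing in $|x|$. Hence $v\le0$, $\partial_\nu v>0$ and $\sup|v|=-\log b$; also $br<1$, so the new cap is smaller than a hemisphere. In $\mathbb R^3$, it is the flatter cap spanned by the same boundary circle. The larger root gives the complementary cap of the unit sphere, which is not convex, and there $v(0)=\log b'>0$. So the Dirichlet problem has more than one solution, and the construction in Section~\ref{sec:conf} must select one with $v\le0$. This is why we compare with the \emph{lower} curvature bound.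

\emph{The size.} From $p(b)=0$ we get $1-b=\eta r^2b/(1-r^2b)\le\eta r^2/(1-r^2)$. As $r\to0$ we have $b\to1$ and $w\sim2r$, so $\sup|v|\sim\eta r^2\sim\eta w^2/4$. Lemma~\ref{lem:lambda1} gives $\lambda_1\le(6+o(1))w^{-2}$, so the loss $(1-m)\lambda_1$ in \eqref{eq:gapcomp} is at most $(3+o(1))\eta$. For the hemisphere $r^2=1/\Lambda$, on the other hand, the equation reads $b^2-2\Lambda b+\Lambda=0$, so $b=\Lambda-\sqrt{\Lambda\eta}$ and $\sup|v|\sim\sqrt\eta$ as $\eta\to0$. No bound $|v|\le C\eta$ holds uniformly up to the hemisphere.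

The general proof therefore has two regimes. When the inradius $w$ stays away from $\pi/2$, we prove $|v|\le\frac\eta2\tan^2w$ and lose $O(\eta)$. Near the hemisphere we can only prove $|v|=O(\sqrt\eta)$, but there $\Gamma D^2$ is close to $4\pi^2$, and a loss of order $\sqrt\eta$ is affordable.

\section{Geometry of a convex domain with positive curvature}\label{sec:geom}

By scale invariance we take $\kappa=1$. For a domain $\Omega$ let $\rho(x)=d(x,\partial\Omega)$ on $\overline\Omega$ and let $w=w(\Omega)=\max\rho$ be the inradius. Every curve from $x\in\Omega$ to $\partial\Omega$ has an initial piece in $\overline\Omega$ that ends on $\partial\Omega$. So $\rho$ can be computed with curves in the compact set $\overline\Omega$, and it is realized by a geodesic that meets $\partial\Omega$ only at its end, orthogonally. No completeness of $M$ is needed.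

\subsection{Normal coordinates}\label{subsec:normal}

Let $\Sigma$ be a curve parametrized by arclength $s$, with unit tangent $T$, unit normal $n$, and curvature $k_\Sigma=\langle\nabla_TT,n\rangle$; for $\Sigma=\partial\Omega$ and the inward normal, $k_\Sigma=k$. Let $F(s,r)=\exp_{\Sigma(s)}(r\,n(s))$. Then
\begin{equation}\label{eq:jacobi}
F^*g=dr^2+J^2ds^2,\qquad J_{rr}+KJ=0,\qquad J(s,0)=1,\quad J_r(s,0)=-k_\Sigma(s).
\end{equation}
Where $J>0$, the map $F$ is a local diffeomorphism, and the local function $r$ has $|\nabla r|=1$, $\operatorname{Hess}r=JJ_r\,ds^2$ and $\Delta r=J_r/J$. The function $u=-J_r/J$ is the curvature of the level curves of $r$ with respect to the normal $n=\partial_r$, and \eqref{eq:jacobi} gives the Riccati equation $u_r=K+u^2$. If $K\ge1$ along the geodesic $F(s,\cdot)$, then $(\arctan u)_r=u_r/(1+u^2)\ge1$, so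
\begin{equation}\label{eq:riccati}
\arctan u(s,r)\ge r+\arctan k_\Sigma(s)\qquad\text{as long as }J(s,\cdot)>0\text{ on }[0,r].
\end{equation}
We use the standard fact that minimizing geodesics contain no interior focal or conjugate points: if $r\mapsto F(s,r)$, $0\le r\le t_0$, is a shortest curve from $\Sigma$ to its endpoint, then $J(s,r)>0$ for $r<t_0$. The same holds in polar coordinates about a point, where $J(0)=0$, $J_r(0)=1$, for $0<r<t_0$.

For $\Sigma=\partial\Omega$ with the inward normal, there is $r_0>0$ such that $F$ is a diffeomorphism from $\partial\Omega\times[-r_0,r_0]$ onto a neighborhood of $\partial\Omega$, on which $\Omega$ is $\{r>0\}$, with $r=\rho$ where $r\ge0$ and $\rho>r_0$ elsewhere in $\Omega$. We call $(s,r)$ \emph{collar coordinates}.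

\subsection{Reduction to strictly convex disks}

The arguments below need $k>0$. Positive curvature supplies this after an arbitrarily small inward push.

\begin{lemma}\label{lem:inner}
Let $\Omega$ be a convex domain with $K>0$ on $\overline\Omega$, and let $\Omega_t=\{x\in\Omega:\rho(x)>t\}$. There is $C$ such that, for all small $t>0$, $\Omega_t$ is a domain with $k>0$, $D(\Omega_t)\le D(\Omega)$, $w(\Omega_t)\le w(\Omega)$ and $D_{\mathrm{int}}(\Omega_t)\le(1+Ct)D_{\mathrm{int}}(\Omega)$. Moreover $\lambda_j(\Omega_t)\to\lambda_j(\Omega)$ as $t\downarrow0$.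
\end{lemma}

\begin{proof}
In collar coordinates $\partial\Omega_t=\{r=t\}$, with curvature $u(s,t)$. Since $u(s,0)=k\ge0$ and $u_r=K+u^2>0$, we get $u(s,t)>0$. The bound on $D$ holds because $\Omega_t\subset\Omega$, the bound on $w$ because a shortest curve from $x\in\Omega_t$ to $\partial\Omega$ crosses $\partial\Omega_t$, and the eigenvalues converge by (E2). Let $\chi:[0,r_0]\to[0,1]$ be smooth, equal to $1$ near $0$ and to $0$ on $[r_0/2,r_0]$. For $t<r_0/2$ and $t\sup|\chi'|<1$, the map $\Phi_t$ given by $(s,r)\mapsto(s,r+t\chi(r))$ in the collar and by the identity elsewhere is a diffeomorphism of $\Omega$ onto $\Omega_t$; in particular $\Omega_t$ is connected. Its differential preserves the orthogonal directions $\partial_r,\partial_s$ and stretches them by $1+t\chi'(r)$ and $J(s,r+t\chi(r))/J(s,r)$. Both factors are at most $1+Ct$, because $\log J$ is Lipschitz on the collar. Applying $\Phi_t$ to curves in $\Omega$ gives the bound on $D_{\mathrm{int}}$.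
\end{proof}

\emph{For the rest of this section and in Sections~\ref{sec:conf} and~\ref{sec:dev}, $\Omega$ is a domain with $k>0$ on $\partial\Omega$ and $K\ge1$ on $\overline\Omega$.} The Gauss--Bonnet formula gives $2\pi\chi(\overline\Omega)=\int_\Omega K\,dA+\int_{\partial\Omega}k\,ds>0$. A compact connected surface with nonempty boundary and positive Euler characteristic is a disk, so $\overline\Omega$ is a closed disk.

\subsection{Shortest paths}

Convexity was defined by a pointwise condition on the boundary. The next lemma turns it into a statement about curves.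

\begin{lemma}\label{lem:paths}
Any two points of $\overline\Omega$ are joined by a curve that is shortest among curves in $\overline\Omega$. Every such shortest path is a geodesic of length at most $\pi$, and all its points other than the endpoints lie in $\Omega$. In particular $d_\Omega(p,q)$ is realized by a geodesic in $\Omega$ for $p,q\in\Omega$, and $D_{\mathrm{int}}(\Omega)\le\pi$.
\end{lemma}

\begin{proof}
A minimizing sequence of curves in the compact set $\overline\Omega$, parametrized with constant speed, is equi-Lipschitz, so the Arzel\`a--Ascoli theorem and lower semicontinuity of length give a shortest path $\tau$, which we parametrize by arclength.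

Suppose $x=\tau(t_0)\in\partial\Omega$ is not an endpoint. The collar coordinate $r$ is strictly concave only in the tangential direction, so we use $\varphi=r-r^2$, which has the sign of $r$ near $\partial\Omega$. At $x$,
\[
\operatorname{Hess}\varphi=(1-2r)\operatorname{Hess}r-2\,dr^2=-k\,ds^2-2\,dr^2
\]
is negative definite, because $k>0$, and it stays so near $x$. Recall that every sufficiently small ball $B$ about $x$ is strongly convex: any two of its points are joined by a unique shortest curve of $M$, a geodesic that lies in $B$. Take $B$ so small that $\operatorname{Hess}\varphi<0$ on $B$ and $B\cap\Omega=B\cap\{\varphi>0\}$. Let $a=\tau(t_0-h)$ and $b=\tau(t_0+h)$ lie in $B$; they are distinct since $\tau$ is shortest. Let $\sigma$ be the shortest curve of $M$ from $a$ to $b$. Then $\varphi\circ\sigma$ is strictly concave and nonnegative at the ends, hence positive in between, so $\sigma$ lies in $\overline\Omega$ with its interior points in $\Omega$. The arc of $\tau$ from $a$ to $b$ is no longer than $\sigma$, hence equals $\sigma$ by uniqueness. Then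 $x\in\Omega$, a contradiction. So away from its endpoints $\tau$ is locally shortest in the open surface $\Omega$, and is a geodesic.

If $\tau$ had length greater than $\pi$, take a subsegment in $\Omega$ of length $\ell>\pi$. The normal variation with factor $f(t)=\sin(\pi t/\ell)$ fixes its ends, stays in $\Omega$, and has second variation of length $\int_0^\ell(f'^2-Kf^2)\,dt\le(\pi^2/\ell^2-1)\ell/2<0$, which contradicts minimality.
\end{proof}

\subsection{The distance to the boundary}

On the hemisphere, $\rho$ is the latitude, the metric is $d\rho^2+\cos^2\rho\,d\theta^2$, and $\Delta\rho=-\tan\rho$. In general we want $\Delta\rho\le-\tan\rho$, but $\rho$ is not smooth at points with several nearest boundary points or at focal points. For the maximum principle it suffices to have a smooth function that touches $\rho$ from above and satisfies the inequality at the contact point. We obtain it as the distance from a curve $\Sigma$ that is tangent to $\partial\Omega$ from outside and slightly less curved, so that its focal point lies beyond the contact point.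

\begin{lemma}\label{lem:support}
We have $w<\pi/2$. For every $x_0\in\Omega$ there is a smooth function $\hat\rho$ near $x_0$ with $\hat\rho\ge\rho$, $\hat\rho(x_0)=\rho(x_0)$, $|\nabla\hat\rho|=1$ and $\Delta\hat\rho(x_0)\le-\tan\rho(x_0)$.
\end{lemma}

\begin{proof}
Let $t_0=\rho(x_0)$ and let $\gamma:[0,t_0]\to\overline\Omega$ be a shortest geodesic from $\partial\Omega$ to $x_0$, with $y=\gamma(0)$ and $k_0=k(y)>0$. Let $J$ solve $J''+KJ=0$ along $\gamma$ with $J(0)=1$, $J'(0)=-k_0$. Then $J>0$ on $[0,t_0)$, and \eqref{eq:riccati} gives $\pi/2>t+\arctan k_0$ for $t<t_0$. Hence $t_0\le\pi/2-\arctan k_0<\pi/2$, and taking $\rho(x_0)=w$ proves the first claim.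

Fix $0<\epsilon<k_0$. In collar coordinates with $s=0$ at $y$, let $\Sigma=\{r=-\epsilon s^2/2\}$ for small $|s|$. It is disjoint from $\Omega$ and tangent to $\partial\Omega$ at $y$. At $s=0$ the curve $s\mapsto(s,-\epsilon s^2/2)$ has unit speed, and the $\partial_r$-component of its acceleration is $-\epsilon+\Gamma^r_{ss}=-\epsilon+k_0$, since the Christoffel symbol of the collar metric is $\Gamma^r_{ss}=-JJ_r$. So $k_\Sigma(y)=k_0-\epsilon>0$, and the solution of \eqref{eq:jacobi} for $\Sigma$ along $\gamma$ is $J_\Sigma=J+\epsilon S$, where $S''+KS=0$, $S(0)=0$, $S'(0)=1$.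

We claim that $J_\Sigma>0$ on the closed interval $[0,t_0]$. The Wronskian $S'J-SJ'$ is constant and equals $1$, so $(S/J)'=J^{-2}>0$ where $J>0$, and $S>0$ on $(0,t_0)$. If $J(t_0)>0$, then $S(t_0)>0$ because $S/J$ increases on $[0,t_0]$. If $J(t_0)=0$, then $-S(t_0)J'(t_0)=1$, so $S(t_0)\ne0$, and $S(t_0)\ge0$ by continuity. In both cases $J_\Sigma(t_0)>0$.

Hence the normal exponential map $F_\Sigma$ of $\Sigma$ is a diffeomorphism from a neighborhood of $(y,t_0)$ onto a neighborhood of $x_0$ in $\Omega$. Let $\hat\rho$ be its coordinate $r$. Then $|\nabla\hat\rho|=1$, $\hat\rho(x_0)=t_0$ and $\Delta\hat\rho(x_0)=-u_\Sigma(t_0)$ with $u_\Sigma=-J_\Sigma'/J_\Sigma$, and \eqref{eq:riccati} with $k_\Sigma(y)>0$ gives $u_\Sigma(t_0)\ge\tan t_0$. Finally, $\hat\rho(x)$ is the length of a curve from a point of $\Sigma$, which is not in $\Omega$, to $x\in\Omega$. This curve meets $\partial\Omega$, so $\hat\rho(x)\ge\rho(x)$.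
\end{proof}

\subsection{An upper bound for the first eigenvalue}

We need a bound on $\lambda_1$ that has order $w^{-2}$ for small $w$ and tends to the hemisphere value $2$ as $w\to\pi/2$. The first eigenfunction of the hemisphere is the cosine of the distance from the pole, which suggests the test function.

\begin{lemma}\label{lem:lambda1}
With $c=\cos w$, we have $\lambda_1(\Omega,g)\le\lambda_*:=\dfrac{2+c}{1-c}$.
\end{lemma}

Here $\lambda_*w^2\to6$ as $w\to0$, since $1-c\sim w^2/2$, and $\lambda_*\to2$ as $w\to\pi/2$.

\begin{proof}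
Let $\rho(x_0)=w$, let $d_0$ be the distance from $x_0$ within $\overline\Omega$, and let $u=\cos(\min(d_0,w))-c$. This function is Lipschitz and nonzero, and it vanishes on $\partial\Omega$, where $d_0\ge w$; so $u\in H^1_0(\Omega)$. Almost everywhere, $|\nabla u|\le\sin d_0$ on $\{d_0<w\}$ and $\nabla u=0$ on $\{d_0\ge w\}=\{u=0\}$.

\emph{Polar coordinates.} A unit speed geodesic $\gamma_\theta$ from $x_0$ satisfies $\rho(\gamma_\theta(r))\ge w-r$, so it exists and stays in $\Omega$ for $r<w$. Let $l(\theta)\in(0,w]$ be the supremum of those $t<w$ with $d_0(\gamma_\theta(t))=t$. By Lemma~\ref{lem:paths}, each point of $\{0<d_0<w\}$ is $\gamma_\theta(r)$ with $r=d_0\le l(\theta)$. The function $l$ is upper semicontinuous: if $\theta_i\to\theta$ and $t<\lim l(\theta_i)$, then $d_0(\gamma_\theta(t))=\lim d_0(\gamma_{\theta_i}(t))=t$. So $l$ is measurable, its graph is a null set, and the part of the graph with $r<w$ has null image under the smooth map $\exp_{x_0}$. On $\{0<r<l(\theta)\}$ the map $\exp_{x_0}$ has no critical points (Section~\ref{subsec:normal}).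 It is also injective there: if $\gamma_\theta(r)=\gamma_{\theta'}(r')$, then $r=r'=d_0$, and for $\theta\ne\theta'$ the curve that follows $\gamma_{\theta'}$ up to time $r$ and then $\gamma_\theta$ a little further would be a shortest path with a corner, against Lemma~\ref{lem:paths}. Hence integrals over $\{d_0<w\}$ are integrals over $\{0<r<l(\theta)\}$ against $J(r,\theta)\,dr\,d\theta$, where $J_{rr}+KJ=0$, $J(0)=0$, $J_r(0)=1$ and $J>0$.

\emph{Monotonicity of the area element.} Since $K\ge1$, $(J_r\sin r-J\cos r)_r=(1-K)J\sin r\le0$, with initial value $0$. So $J/\sin r$ is nonincreasing on $(0,l(\theta))$, with limit $1$ at $r=0$. Extended by $0$ to $[l(\theta),w)$ it remains nonincreasing. In the variable $x=\cos r\in(c,1)$ it is a nondecreasing function $h_\theta(x)$ with values in $[0,1]$, and $J\,dr$ becomes $h_\theta\,dx$. Therefore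
\[
\int|\nabla u|^2-\lambda_*\int u^2\le\int d\theta\int_c^1G(x)h_\theta(x)\,dx,\qquad G(x)=(1-x^2)-\lambda_*(x-c)^2 .
\]
We have $\int_c^1(1-x^2)\,dx=(1-c)-\frac{1-c^3}3=\frac{(1-c)^2(2+c)}3$ and $\int_c^1(x-c)^2dx=\frac{(1-c)^3}3$, so $\int_c^1G=0$. The quotient $(1-x^2)/(x-c)^2$ decreases from $+\infty$ to $0$ on $(c,1]$, so $G>0$ on $(c,x_*)$ and $G<0$ on $(x_*,1)$ for some $x_*\in(c,1)$. As $h_\theta$ is nondecreasing, $G\,(h_\theta-h_\theta(x_*))\le0$, and $\int_c^1Gh_\theta\le h_\theta(x_*)\int_c^1G=0$. Thus $\mathcal R_g(u)\le\lambda_*$.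
\end{proof}

\section{The conformal metric of curvature one}\label{sec:conf}

Now assume also $K\le1+\eta$ on $\overline\Omega$.

\begin{proposition}\label{prop:conf}
There is $v\in C^\infty(\overline\Omega)$ with $v\le0$ and
\begin{equation}\label{eq:liouville}
\Delta v=K-e^{2v}\ \text{ in }\Omega,\qquad v=0\ \text{ on }\partial\Omega,\qquad \sup|v|\le\tfrac\eta2\tan^2w .
\end{equation}
If $2\sqrt{3\eta}+2\eta\le1$, then also $\sup|v|\le\sqrt{3\eta}+\eta$. The metric $\hat g=e^{2v}g$ satisfies $\hat g\le g$ and $\hat K\equiv1$ on $\overline\Omega$, and $\hat k=k+\partial_\nu v>0$ on $\partial\Omega$.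
\end{proposition}

We use the standard theory of the Dirichlet problem on $\overline\Omega$. For $H\in C^\infty(\overline\Omega)$, the problem $\Delta u=H$, $u|_{\partial\Omega}=0$ has a unique solution $u\in C^\infty(\overline\Omega)$. If $H\ge0$, then $u\le0$. The $L^p$ estimate $\|u\|_{W^{2,p}}\le C\|H\|_{L^p}$ holds for $1<p<\infty$, the Schauder estimate $\|u\|_{C^{j+2,\alpha}}\le C\|H\|_{C^{j,\alpha}}$ holds for $0<\alpha<1$, and $W^{2,p}\subset C^{1,\alpha}(\overline\Omega)$ for $p>2$, $\alpha=1-2/p$.

\subsection{Monotone iteration}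

Let $v_0=0$, and let $v_{n+1}\in C^\infty(\overline\Omega)$ solve $\Delta v_{n+1}=K-e^{2v_n}$, $v_{n+1}|_{\partial\Omega}=0$. Since $\Delta v_1=K-1\ge0$, we have $v_1\le0=v_0$. If $v_n\le v_{n-1}$, then $\Delta(v_{n+1}-v_n)=e^{2v_{n-1}}-e^{2v_n}\ge0$, so $v_{n+1}\le v_n$. The sequence decreases from $0$, which gives the sign of the limit. What remains is a lower bound, and it must depend on $\Omega$ only through $w$.

\subsection{Barriers that depend on the distance to the boundary}

We look for a lower barrier $f(\sin\rho)$. On the hemisphere, $s=\sin\rho$ is the height $x_3$, and for $\psi(t)=f(\sin t)$ we have $\psi'=f'\cos t$, $\psi''=f''\cos^2t-f'\sin t$, so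
\begin{equation}\label{eq:P}
\psi''(t)-\psi'(t)\tan t=(Pf)(\sin t),\qquad Pf:=(1-s^2)f''-2sf' .
\end{equation}
Thus $P$ is the Laplacian of the unit sphere on functions of the height. Put $W=\sin w<1$.

\begin{lemma}\label{lem:barrier}
Let $W'\in(W,1)$ and $f\in C^2([0,W'])$ with $f(0)=0$, $f'\le0$ and
\begin{equation}\label{eq:barrier}
Pf\ge1+\eta-e^{2f}\quad\text{on }[0,W'].
\end{equation}
Then $v_n\ge\beta:=f(\sin\rho)$ on $\overline\Omega$ for all $n$.
\end{lemma}

\begin{proof}
For $n=0$ this holds because $f\le0$. Assume $v_n\ge\beta$ and $\min(v_{n+1}-\beta)<0$. To obtain a strict inequality, let $\Delta z=1$, $z|_{\partial\Omega}=0$. For small $\theta>0$ the function $v_{n+1}-\theta z-\beta$, which vanishes on $\partial\Omega$, has a negative minimum at some $x_0\in\Omega$. Let $t_0=\rho(x_0)$, take $\hat\rho$ from Lemma~\ref{lem:support}, and let $\psi(t)=f(\sin t)$. The function $\psi$ is nonincreasing on $[0,\arcsin W']$ and $0<t_0\le w<\arcsin W'$. So near $x_0$ we have $\psi(\hat\rho)\le\psi(\rho)=\beta$, with equality at $x_0$, and the $C^2$ function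 $v_{n+1}-\theta z-\psi(\hat\rho)$ has a local minimum at $x_0$. Hence $0\le\Delta v_{n+1}-\theta-\Delta\psi(\hat\rho)$ at $x_0$. On the other hand, by $|\nabla\hat\rho|=1$, $\psi'\le0$, $\Delta\hat\rho(x_0)\le-\tan t_0$, \eqref{eq:P} and \eqref{eq:barrier},
\[
\Delta\psi(\hat\rho)=\psi''(t_0)+\psi'(t_0)\Delta\hat\rho\ge(Pf)(\sin t_0)\ge1+\eta-e^{2\beta}\ge K-e^{2v_n}=\Delta v_{n+1}
\]
at $x_0$; the last inequality uses $K\le1+\eta$ and $v_n\ge\beta$. Together these give $0\le-\theta$, a contradiction.
\end{proof}

The condition $f'\le0$ is used twice, to replace $\rho$ by $\hat\rho$ and to insert the bound on $\Delta\hat\rho$. Convexity of $\Omega$ enters through that bound.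

\emph{The linear barrier.} Since $e^{2f}\ge1+2f$, inequality \eqref{eq:barrier} follows from $Pf+2f=\eta$. We have $P(s)=-2s$, so $s$ solves the homogeneous equation. For $q=s\operatorname{artanh}s$,
\[
q'=\operatorname{artanh}s+\frac s{1-s^2},\qquad q''=\frac2{1-s^2}+\frac{2s^2}{(1-s^2)^2},\qquad Pq=2-2q .
\]
So $\phi=As-\frac12q$ satisfies $P\phi+2\phi=-1$ and $\phi(0)=0$ for every constant $A$, and $f_1=-\eta\phi$ satisfies $Pf_1+2f_1=\eta$. The function $q'$ is increasing, so the smallest $A$ with $\phi'\ge0$ on $[0,W']$ is $A=\frac12q'(W')$. With this choice $f_1'\le0$, and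
\[
|f_1|\le\eta\,\phi(W')=\frac{\eta\,W'^2}{2(1-W'^2)} .
\]
This bound degenerates as $W'\to1$, and the linearization itself breaks down on the hemisphere: the problem $\Delta v+2v=\eta$, $v|_{\partial\Omega}=0$ has no solution there for $\eta>0$, since pairing with the first eigenfunction $x_3$ gives $0=\eta\int x_3$.

\emph{The nonlinear barrier.} Near the hemisphere we use the quadratic part $e^{2f}-1-2f$ that was discarded above. Adding $-as$ to $f$ does not change $Pf+2f$ but makes the quadratic part of size $a^2s^2$, which is comparable to $\eta s^2$ when $a\approx\sqrt\eta$. Let $a=\sqrt{3\eta}$, assume $2a+2\eta\le1$, and let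
\[
f_2=-[as+\eta(2s-s^2)],\qquad f_2'=-[a+2\eta(1-s)]\le0\ \text{ on }[0,1].
\]
From $P(s)=-2s$ and $P(s^2)=2(1-s^2)-4s^2=2-6s^2$ we get $Pf_2+2f_2=\eta(2-4s^2)$. So \eqref{eq:barrier} is equivalent to $e^{2f_2}-1-2f_2\ge\eta(4s^2-1)$. With $y=-2f_2\in[2as,\,2a+2\eta]\subset[0,1]$,
\[
e^{-y}-1+y\ge\frac{y^2}2-\frac{y^3}6\ge\frac{y^2}3\ge\frac43a^2s^2=4\eta s^2 ,
\]
so \eqref{eq:barrier} holds, and $|f_2|\le a+\eta$ on $[0,1]$.

\begin{proof}[Proof of Proposition~\ref{prop:conf}]
By Lemma~\ref{lem:barrier} with $f_1$, the decreasing sequence $(v_n)$ is bounded in $C^0$. So $\Delta v_{n+1}$ is bounded in $L^\infty$, and $(v_n)$ is bounded in $W^{2,p}$ for all $p<\infty$, hence in $C^{1,\alpha}(\overline\Omega)$. If $(v_n)$ is bounded in $C^{j,\alpha}$, so is $K-e^{2v_n}$, and then $(v_n)$ is bounded in $C^{j+2,\alpha}$. Thus $(v_n)$ is bounded in every $C^j(\overline\Omega)$, and by Arzel\`a--Ascoli its monotone pointwise limit $v$ is a limit in $C^\infty(\overline\Omega)$. It satisfies $v\le0$, the equation and the boundary condition. The sequence does not depend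 on $f$ or $W'$, so every barrier bounds the same $v$. The barrier $f_1$ with $W'\downarrow W$ gives $\frac\eta2W^2/(1-W^2)=\frac\eta2\tan^2w$, and $f_2$ gives the second bound. By \eqref{eq:conformal}, $\hat K=e^{-2v}(K-\Delta v)=1$ and $\hat k=k+\partial_\nu v$, and $\partial_\nu v\ge0$ because $v\le0$ in $\Omega$ and $v=0$ on $\partial\Omega$.
\end{proof}

We extend $v$ smoothly to $M$. Then $\Omega$ is a domain of $(M,\hat g)$ with $\hat k>0$ and $\hat K=1$ on $\overline\Omega$, and the results of Section~\ref{sec:geom} apply to it.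

\section{Developing into the unit sphere}\label{sec:dev}

A simply connected surface of constant curvature $1$ admits a local isometry into the unit sphere, the \emph{developing map}. It need not be injective; here the length bound of Lemma~\ref{lem:paths} makes it so. In this section and the next, $D_{\mathrm{int}}=D_{\mathrm{int}}(\Omega,g)$.

\begin{lemma}\label{lem:dev}
There is an isometry $\operatorname{dev}$ of $(\Omega,\hat g)$ onto an open set $U$ of the unit sphere $\mathbb S^2$, with $\operatorname{diam}_{\mathbb S^2}U\le D_{\mathrm{int}}\le\pi$. Moreover $\Gamma(\Omega,\hat g)\ge3\pi^2/D_{\mathrm{int}}^2$ and $\lambda_2(\Omega,\hat g)\ge6$.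
\end{lemma}

\begin{proof}
Since $\Omega$ is an open disk, there is a developing map $\operatorname{dev}:(\Omega,\hat g)\to\mathbb S^2$. For $p\ne q$ in $\Omega$, Lemma~\ref{lem:paths} for $\hat g$ gives a $\hat g$-geodesic in $\Omega$ from $p$ to $q$ of length in $(0,\pi]$. Its image is a great-circle arc of the same length, whose endpoints are distinct. So $\operatorname{dev}$ is injective, and it is an isometry onto the open set $U=\operatorname{dev}(\Omega)$. A curve in $\Omega$ has an image whose length is its $\hat g$-length, at most its $g$-length; so $\operatorname{diam}U\le D_{\mathrm{int}}$, and $D_{\mathrm{int}}\le\pi$ by Lemma~\ref{lem:paths} for $g$.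

We have defined $\operatorname{dev}$ only on the open set $\Omega$, so we apply (K1) to slightly smaller domains. Let $\hat\Omega_t$ be the domains of Lemma~\ref{lem:inner} for $(\Omega,\hat g)$ and $C_t=\operatorname{dev}(\hat\Omega_t)$. The closure of $\hat\Omega_t$ is a compact subset of $\Omega$, so $C_t$ is a domain of $\mathbb S^2$ with positive boundary curvature and $\operatorname{diam}C_t\le D_{\mathrm{int}}$. By (K1), $\Gamma(C_t)\ge3\pi^2/D_{\mathrm{int}}^2$.

Next, $C_t$ lies in an open hemisphere. Fix $y\in\partial C_t$ with inward unit normal $n\in\mathbb R^3$. By Lemma~\ref{lem:paths}, each $x\in\overline{C_t}\setminus\{y\}$ has the form $x=(\cos r)\,y+(\sin r)\,\xi$ with $0<r\le\pi$, where $\xi$ is the initial direction of an arc in $\overline{C_t}$, so that $\langle\xi,n\rangle\ge0$. Then $\langle x,n\rangle=\sin r\,\langle\xi,n\rangle\ge0$. The open set $C_t$ lies in the closed hemisphere $\{\langle\cdot,n\rangle\ge0\}$, hence in its interior. By (E1) and the eigenvalues of the hemisphere found in Section~\ref{sec:intro}, $\lambda_2(C_t)\ge6$.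

Finally let $t\to0$, using $\lambda_j(C_t)=\lambda_j(\hat\Omega_t,\hat g)\to\lambda_j(\Omega,\hat g)$.
\end{proof}

\begin{remark}
Two points of $C_t$ are joined by a great-circle arc in $C_t$ of length at most $\pi$, and the length is not $\pi$ because an open hemisphere contains no antipodal pair. So the arc is minimizing in $\mathbb S^2$, and the intrinsic and ambient diameters of $C_t$ agree. It therefore does not matter which of the two is meant in (K1).
\end{remark}

\section{The intrinsic estimate}\label{sec:intrinsic}

\begin{proof}[Proof of Theorem~\ref{thm:intrinsic}]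
Take $\kappa=1$, and assume first that $k>0$. Let $c=\cos w$ and $m=e^{-2\sup|v|}$. By \eqref{eq:gapcomp} and \eqref{eq:liouville}, $1-m\le\eta\tan^2w=\eta(1-c^2)/c^2$, so Lemma~\ref{lem:lambda1} gives
\[
(1-m)\lambda_1(\Omega,g)\le\eta\,\frac{1-c^2}{c^2}\cdot\frac{2+c}{1-c}=\eta\,Q(c),\qquad Q(c):=\frac{(1+c)(2+c)}{c^2}=1+\frac3c+\frac2{c^2} .
\]
The factor $1-c$ cancels, so the loss stays bounded as $w\to0$. By \eqref{eq:gapcomp} and Lemma~\ref{lem:dev}, for every $\eta\ge0$,
\begin{equation}\label{eq:main}
\Gamma D_{\mathrm{int}}^2\ \ge\ 3\pi^2-3\pi^2\eta\tan^2w-\eta\,D_{\mathrm{int}}^2\,Q(c).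
\end{equation}

\emph{Part (a), $k>0$, $c\ge\frac1{20}$.} Here $\tan^2w=c^{-2}-1\le399$, $Q(c)\le1+60+800=861$ and $D_{\mathrm{int}}\le\pi$. So \eqref{eq:main} gives $\Gamma D_{\mathrm{int}}^2\ge(3-(1197+861)\eta)\pi^2\ge(3-2100\,\eta)\pi^2$.

\emph{Part (a), $k>0$, $c<\frac1{20}$.} Now \eqref{eq:main} degenerates, and we show instead that $\Gamma$ is close to the hemisphere value $4$ and $D_{\mathrm{int}}$ to $\pi$. Since $\eta\le10^{-4}$, the number $\sigma=\sqrt{3\eta}+\eta$ is at most $0.01743$, so $2\sigma\le1$ and $\sup|v|\le\sigma$ by Proposition~\ref{prop:conf}. By \eqref{eq:lamcomp} and Lemmas~\ref{lem:dev} and~\ref{lem:lambda1},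
\[
\Gamma(\Omega,g)\ge m\lambda_2(\Omega,\hat g)-\lambda_1(\Omega,g)\ge6(1-2\sigma)-\frac{2.05}{0.95}\ge5.79-2.16=3.63 .
\]
Let $\rho(x_0)=w$. Then $w\ge\frac\pi2-\arcsin\frac1{20}\ge1.5707-0.0501\ge1.520$. Since $\hat g\ge e^{-2\sigma}g$ on $\overline\Omega$, the $\hat g$-distance from $x_0$ to $\partial\Omega$ is at least $\hat w:=e^{-\sigma}w\ge0.9825\cdot1.520\ge1.493$. So $\hat g$-geodesics from $x_0$ of length less than $\hat w$ stay in $\Omega$, and their images fill the open spherical disk of radius $\hat w<\pi/2$ about $\operatorname{dev}(x_0)$, whose diameter is $2\hat w$. Hence $D_{\mathrm{int}}\ge\operatorname{diam}U\ge2\hat w$, and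
\[
\Gamma D_{\mathrm{int}}^2\ge3.63\cdot4\cdot(1.493)^2\ge32.3>3.1\,\pi^2 .
\]

\emph{Part (a), $k\ge0$.} The curvature bounds hold on the domains $\Omega_t$ of Lemma~\ref{lem:inner}, so
\[
\Gamma(\Omega_t)(1+Ct)^2D_{\mathrm{int}}(\Omega)^2\ge\Gamma(\Omega_t)D_{\mathrm{int}}(\Omega_t)^2\ge(3-2100\,\eta)\pi^2 .
\]
Let $t\to0$.

\emph{Part (b).} Let $k\ge0$ and $D_{\mathrm{int}}=D_{\mathrm{int}}(\Omega)\le1$. If $\rho(x_0)=w(\Omega)$, then $w(\Omega)\le d_\Omega(x_0,p)+\rho(p)$ for $p\in\Omega$, and letting $p$ approach $\partial\Omega$ gives $w(\Omega)\le D_{\mathrm{int}}$. So $w_t=w(\Omega_t)\le D_{\mathrm{int}}\le1$. By convexity of $\tan$ on $[0,1]$, $\tan^2w_t\le(\tan1)^2w_t^2\le2.43\,D_{\mathrm{int}}^2$, and $3\pi^2\cdot2.43\le72$. Also $\cos w_t\ge\cos1\ge0.54$ and $Q(0.54)\le1+5.56+6.86\le13.5$. Inequality \eqref{eq:main} for $\Omega_t$, with $D_{\mathrm{int}}(\Omega_t)\le(1+Ct)D_{\mathrm{int}}$ used on both sides, gives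
\[
\Gamma(\Omega_t)(1+Ct)^2D_{\mathrm{int}}^2\ge3\pi^2-72\,\eta D_{\mathrm{int}}^2-13.5\,\eta(1+Ct)^2D_{\mathrm{int}}^2 .
\]
Letting $t\to0$, $\Gamma D_{\mathrm{int}}^2\ge3\pi^2-85.5\,\eta D_{\mathrm{int}}^2\ge3\pi^2-100\,\eta D_{\mathrm{int}}^2$. For general $\kappa$ the metric $\kappa g$ is normalized and has squared diameter $\kappa D_{\mathrm{int}}^2$, and $\eta\kappa=\Lambda-\kappa$.
\end{proof}

In this proof the smallness of $\eta$ is used only in the case $c<\frac1{20}$, and the upper curvature bound only in Lemma~\ref{lem:barrier}.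

\section{From the intrinsic diameter to the sphere}\label{sec:sphere}

It remains to show that on a pinched sphere the ambient diameter of a convex domain is not much smaller than the intrinsic one. The tool is Klingenberg's theorem: a compact orientable even-dimensional manifold with sectional curvatures in $(0,\Lambda]$ has injectivity radius at least $\pi/\sqrt\Lambda$, so that $\exp_p$ is injective on the open ball of that radius in $T_pM$ for every $p$.

\begin{proof}[Proof of Theorem~\ref{thm:pinched}]
Take $\kappa=1$. It suffices to treat $k>0$: if the bound holds for the domains $\Omega_t$ of Lemma~\ref{lem:inner}, then $\Gamma(\Omega_t)D(\Omega)^2\ge\Gamma(\Omega_t)D(\Omega_t)^2\ge(3-2110\,\eta)\pi^2$, and we let $t\to0$.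

Let $R=\pi/\sqrt{1+\eta}$. A geodesic from $p$ of length $\ell<R$ is minimizing in $(\mathbb S^2,g)$: a minimizing geodesic with the same endpoints has length at most $\ell$, and the two coincide because $\exp_p$ is injective on the open $R$-ball.

We claim that $D\ge(1-\eta)D_{\mathrm{int}}$. Let $p\ne q$ in $\Omega$. By Lemma~\ref{lem:paths} there is a unit speed geodesic $\tau$ in $\Omega$ from $p$ to $q$ of length $\ell=d_\Omega(p,q)\le\pi$. If $\ell<R$, then $d(p,q)=\ell$. If $\ell\ge R$, then for every $R'<R$ we have $d(p,\tau(R'))=R'$ and $d(\tau(R'),q)\le\ell-R'$, so $d(p,q)\ge2R'-\ell$. Letting $R'\to R$ and using $(1+\eta)^{-1/2}\ge1-\eta/2$,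
\[
d(p,q)\ge2R-\pi=\pi\Big(\frac2{\sqrt{1+\eta}}-1\Big)\ge(1-\eta)\pi\ge(1-\eta)\ell .
\]
Taking suprema over $p,q$ proves the claim. With Theorem~\ref{thm:intrinsic}(a),
\[
\Gamma D^2\ge(1-2\eta)\,\Gamma D_{\mathrm{int}}^2\ge(1-2\eta)(3-2100\,\eta)\pi^2\ge(3-2106\,\eta)\pi^2\ge(3-2110\,\eta)\pi^2 .\qedhere
\]
\end{proof}

\begin{remark}
This is the only step that uses $M=\mathbb S^2$, and it fails on the round projective plane. A closed cap of radius $w<\pi/2$ of the unit sphere contains no antipodal pair, so the open cap projects isometrically onto a convex domain of $\mathbb{RP}^2$, where $D\le\pi/2$. By (E2), $\Gamma\to6-2=4$ as $w\to\pi/2$, so $\limsup\Gamma D^2\le\pi^2$ although $K\equiv1$.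
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
Write $g_0=g_{\mathrm{round}}$, $\nabla=\nabla^{g_0}$ and $T=g-g_0$, and suppose $|T|,|\nabla T|,|\nabla^2T|\le\varepsilon\le\frac14$. Below $C$ denotes universal constants. The eigenvalues of $g$ relative to $g_0$ lie in $[1-\varepsilon,1+\varepsilon]$, so $|g^{-1}|\le C$ and $|g^{-1}-g_0^{-1}|\le C\varepsilon$; in particular $|\operatorname{tr}_gg_0-2|\le C\varepsilon$. The difference of the Levi-Civita connections is the tensor $A=\nabla^g-\nabla$,
\[
A^l_{ij}=\tfrac12g^{lm}(\nabla_iT_{jm}+\nabla_jT_{im}-\nabla_mT_{ij}),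
\]
so $|A|\le C\varepsilon$. Since $\nabla(g^{-1})=-g^{-1}(\nabla T)g^{-1}$, also $|\nabla A|\le C\varepsilon$. The $(1,3)$ curvature tensors of $g$ and $g_0$ differ by
\[
\nabla_iA^l_{jk}-\nabla_jA^l_{ik}+A^l_{im}A^m_{jk}-A^l_{jm}A^m_{ik}.
\]
Contracting $l$ with $i$, which needs no metric, gives $\operatorname{Ric}(g)=\operatorname{Ric}(g_0)+E=g_0+E$ with $|E|\le C\varepsilon$. On a surface $\operatorname{Ric}(g)=Kg$, so the $g$-trace is $2K=\operatorname{tr}_gg_0+\operatorname{tr}_gE$. Hence $|K-1|\le C_0\varepsilon$ with a universal $C_0\ge1$.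

Let $\varepsilon_0=10^{-4}/(4C_0)$ and $\varepsilon\le\varepsilon_0$, so that $C_0\varepsilon\le\frac12$. Put $\kappa=\min K>0$ and
\[
\eta=\frac{\max K}{\min K}-1\le\frac{1+C_0\varepsilon}{1-C_0\varepsilon}-1=\frac{2C_0\varepsilon}{1-C_0\varepsilon}\le4C_0\varepsilon\le10^{-4}.
\]
Theorem~\ref{thm:pinched} gives $\Gamma_{3-8440C_0\varepsilon}$. For $\Gamma_{2.99}$, take $\varepsilon\le\varepsilon_0$ with $8440\,C_0\varepsilon\le0.01$.
\end{proof}

\section{Sharpness of the constant and of the topology}\label{sec:sharp}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(a)]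
We round the corners of the rectangle $R_a$, $0<a<1$, keeping the boundary curvature strictly positive so that convexity survives a small change of metric, and then place a small copy in $M$.

Put $X=2x-1$, $Y=2y/a-1$ and $E_N=\{\Psi_N<1\}$ with $\Psi_N=X^{2N}+Y^{2N}+\frac1N(X^2+Y^2)$. The function $\Psi_N$ is smooth and proper, its Hessian is diagonal with positive entries, and its only critical point is the minimum $X=Y=0$. So $E_N$ is a convex planar domain with smooth boundary and $k=\operatorname{Hess}\Psi_N(T,T)/|\nabla\Psi_N|>0$. It lies in $R_a=\{|X|<1,|Y|<1\}$. On a compact subset of $R_a$ we have $|X|,|Y|\le q<1$, so $\Psi_N\le2q^{2N}+2/N<1$ for large $N$. By (E2), $\lambda_j(E_N)\to\lambda_j(R_a)$, and therefore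
\[
\limsup_{N\to\infty}\Gamma(E_N)\operatorname{diam}(E_N)^2\le3\pi^2(1+a^2).
\]

Fix $N$ and $p\in M$, and identify $T_pM$ with $\mathbb R^2$ by a linear isometry. In normal coordinates $g=g_{ij}(x)\,dx^idx^j$ with $g_{ij}(0)=\delta_{ij}$. The metrics $g_t=g_{ij}(tx)\,dx^idx^j$, the pullbacks of $t^{-2}g$ under $x\mapsto\exp_p(tx)$, converge smoothly to the Euclidean metric on a ball containing $\overline{E_N}$ as $t\to0$. The boundary curvature depends continuously on the metric in $C^1$ and $\partial E_N$ is compact, so $\Omega^t=\exp_p(tE_N)$ is a convex domain of $M$ for small $t$. By (E3), $t^2\lambda_j(\Omega^t)=\lambda_j(E_N,g_t)\to\lambda_j(E_N)$. Images of straight segments show $D(\Omega^t)\le t(1+o(1))\operatorname{diam}E_N$. Thus $\mathcal G(M,g)\le\Gamma(E_N)\operatorname{diam}(E_N)^2$. Let $N\to\infty$ and then $a\to0$.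

With (K1) this gives $\mathcal G(\mathbb S^2,g_{\mathrm{round}})=3\pi^2$. With Theorem~\ref{thm:answer} it gives $(3-C\varepsilon)\pi^2\le\mathcal G(\mathbb S^2,g)\le3\pi^2$ whenever $\|g-g_{\mathrm{round}}\|_{C^2}<\varepsilon\le\varepsilon_0$. Letting $\varepsilon$ decrease to the norm, $|\mathcal G(\mathbb S^2,g)-3\pi^2|\le C\pi^2\|g-g_{\mathrm{round}}\|_{C^2}$ when the norm is less than $\varepsilon_0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(b)]
We concentrate a perturbation with second derivatives of fixed size on a shrinking disk. In stereographic coordinates $g_{\mathrm{round}}=4|dx|^2/(1+|x|^2)^2$. Let $\zeta\in C_c^\infty(\mathbb R^2)$ with $\zeta=2|x|^2$ near $0$, let $u_t(x)=t^2\zeta(x/t)$ for $0<t\le1$, extended by zero to $\mathbb S^2$, and let $g_t=e^{2u_t}g_{\mathrm{round}}$. Then $|u_t|\le Ct^2$, $\nabla u_t(x)=t(\nabla\zeta)(x/t)$ is bounded by $Ct$, and its $\alpha$-H\"older seminorm is $t^{1-\alpha}$ times that of $\nabla\zeta$. So $\|u_t\|_{C^{1,\alpha}}\le Ct^{1-\alpha}\to0$, and $g_t-g_{\mathrm{round}}=(e^{2u_t}-1)g_{\mathrm{round}}\to0$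 in $C^{1,\alpha}$. Near $0$ we have $u_t=2|x|^2$, with Euclidean Laplacian $8$. At $x=0$ this gives $u_t=0$ and $\Delta_{\mathrm{round}}u_t=\frac14\cdot8=2$, so by \eqref{eq:conformal} the curvature of $g_t$ there is $1-2=-1$. By (K3), $g_t$ violates $\Gamma_\delta$ for every $\delta>0$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{KNTW}
Gabriel Khan, Xuan Hien Nguyen, Malik Tuerkoen and Guofang Wei,
\emph{Log-Concavity and Fundamental Gaps on Surfaces of Positive Curvature},
arXiv:2211.06403 (2022).

\end{thebibliography}
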